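# How large can $\lambda_1\cdot\operatorname{diam}^2$ be for left-invariant metrics on a compact Lie group?

## 1. Long spaces and slow functions: circles, tori, products of spheres

Let $G$ be a compact connected Lie group of positive dimension. A left-invariant Riemannian metric $g$ on $G$ is an inner product on the Lie algebra $\mathfrak g$, spread over $G$ by left translations. Let $\lambda_1(G,g)$ be the smallest positive eigenvalue of the Laplace–Beltrami operator, and $\operatorname{diam}(G,g)$ the maximal distance $d_g$ between two points. Replacing $g$ by $c^2g$ multiplies $\lambda_1$ by $c^{-2}$ and the diameter by $c$, so $\lambda_1(G,g)\operatorname{diam}(G,g)^2$ does not depend on scale. Is it bounded above when $g$ runs over all left-invariant metrics on a fixed $G$?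

Write $\mu$ for the Haar probability measure of $G$. The Riemannian measure of a left-invariant metric is a left-invariant measure, hence a multiple of $\mu$, and the variational principle says that for every nonconstant Lipschitz function $F$
$$\lambda_1(G,g)\le\frac{\int|\nabla F|_g^2\,d\mu}{\operatorname{Var}_\mu(F)},\qquad \operatorname{Var}_\mu(F)=\int F^2d\mu-\Big(\int F\,d\mu\Big)^2 .\tag{1}$$

The first guess is that the answer is yes. On a long space the function $d_g(e,\cdot)$ has gradient of norm at most $1$ and runs from $0$ to $\operatorname{diam}(G,g)$, so (1) should give something like $\lambda_1\lesssim\operatorname{diam}^{-2}$. Let us test this.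

A circle of length $\ell$ has $\lambda_1=(2\pi/\ell)^2$ and diameter $\ell/2$, so the product is $\pi^2$. For a rectangular torus $\mathbb R/a\mathbb Z\times\mathbb R/b\mathbb Z$ with $a\ge b$ we have $\lambda_1=(2\pi/a)^2$ and $\operatorname{diam}^2=(a^2+b^2)/4$, so the product is $\pi^2(1+b^2/a^2)\le2\pi^2$, however thin the torus is. The standard torus $\mathbb R^m/\mathbb Z^m$ has $\lambda_1=4\pi^2$ and diameter $\sqrt m/2$, so the product is $\pi^2m$. It grows with $m$, so the bound must depend on the group. The same happens for products of $n$ round unit $d$-spheres, where $\lambda_1=d$ and the diameter is $\sqrt n\,\pi$: the product $dn\pi^2$ is unbounded in $n$. For $d=3$ this space is the group $\mathrm{SU}(2)^n$ with a bi-invariant metric. So there is no uniform bound over all compact homogeneous spaces, and the right guess is a constant $C(G)$. In the other direction there is no problem: P. Li's inequality says that every compact homogeneous Riemannian manifold satisfies $\lambda_1\ge\frac{\pi^2}{4}\operatorname{diam}^{-2}$.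

The guess is a conjecture of Eldredge, Gordina and Saloff-Coste, stated in Emilio A. Lauret, "On the smallest Laplace eigenvalue for naturally reductive metrics on compact simple Lie groups", arXiv:1906.03325 (2019). It is true.

**Theorem A.** For every compact connected Lie group $G$ of positive dimension there is $C=C(G)$ with $\lambda_1(G,g)\operatorname{diam}(G,g)^2\le C$ for all left-invariant Riemannian metrics $g$.

The proof is by compactness and contradiction, so it gives no value for $C$. Two stronger statements follow in the next section, once we can read the spectrum off representations.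

## 2. The spectrum through representations, and $\mathrm{SU}(2)$ by hand

For $X\in\mathfrak g$ write $X$ also for the left-invariant field $(XF)(x)=\frac{d}{dt}\big|_{0}F(x\exp tX)$. If $(X_i)$ is a $g$-orthonormal basis of $\mathfrak g$, then $|\nabla F|_g^2=\sum_i|X_iF|^2$. Put $E_g(F)=\sum_i\|X_iF\|^2$ with the norm of $L^2(G,\mu)$. The field $X$ generates right translations and $\mu$ is right-invariant, so $\langle XF,F'\rangle=-\langle F,XF'\rangle$. Hence the (nonnegative) Laplacian is $-\sum_iX_i^2$.

Let $\pi$ be an irreducible unitary representation of $G$ on $V_\pi$, of dimension $d_\pi$, and write $\pi(X)$ for the skew-Hermitian derivative of $\pi$. Let $\lambda^\pi(g)$ be the smallest eigenvalue of $-\sum_i\pi(X_i)^2$; it does not depend on the choice of the orthonormal basis. The matrix coefficients $f_{v,w}(x)=\langle\pi(x)v,w\rangle$ satisfy $Xf_{v,w}=f_{\pi(X)v,w}$. Let $M_\pi$ be their span. If $(w_b)$ is an orthonormal basis of $V_\pi$, each element of $M_\pi$ is $\sum_bf_{v_b,w_b}$ for unique $v_b$, and by Schur orthogonality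
$$\Big\|\sum_bf_{v_b,w_b}\Big\|^2=\frac1{d_\pi}\sum_b|v_b|^2,\qquad E_g\Big(\sum_bf_{v_b,w_b}\Big)=\frac1{d_\pi}\sum_b\Big\langle-\sum_i\pi(X_i)^2v_b,v_b\Big\rangle .$$
So $E_g(F)\ge\lambda^\pi(g)\|F\|^2$ on $M_\pi$. By Peter–Weyl, $L^2(G)$ is the orthogonal sum of the $M_\pi$, each preserved by the Laplacian, so the eigenvalues of the Laplacian are exactly those of the operators $-\sum_i\pi(X_i)^2$. For $\pi\ne1$ we have $\lambda^\pi(g)>0$: if $\sum_i|\pi(X_i)v|^2=0$ then $v$ is $G$-invariant, so $v=0$. Therefore
$$\lambda_1(G,g)=\min_{\pi\neq1}\lambda^\pi(g).\tag{2}$$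

Let $P_\pi$ be the orthogonal projection onto $M_\pi$. For $F\in H^1(G)$ and $f\in M_\pi$,
$$\langle XF,f\rangle=-\langle F,Xf\rangle=-\langle P_\pi F,Xf\rangle=\langle XP_\pi F,f\rangle,$$
so $P_\pi XF=XP_\pi F$. Parseval then gives $E_g(F)=\sum_\pi E_g(P_\pi F)$, and in particular
$$E_g(F)\ \ge\ E_g(P_\pi F)\ \ge\ \lambda^\pi(g)\,\|P_\pi F\|^2\qquad\text{for every }\pi.\tag{3}$$

**Testing $\mathrm{SU}(2)$.** View $\mathrm{SU}(2)$ as the unit quaternions, with $X_1=i$, $X_2=j$, $X_3=k$ in the Lie algebra, so $[X_1,X_2]=2X_3$ and cyclically. The adjoint representation maps onto $\mathrm{SO}(3)$. So, diagonalizing the inner product and applying an automorphism (and a sign change of one vector), every left-invariant metric has an orthonormal basis $a_1X_1,a_2X_2,a_3X_3$ with $a_1\ge a_2\ge a_3>0$. The operator $-\mathrm{ad}(X_l)^2$ is $0$ on $X_l$ and $4$ on the other two basis vectors. So $-\sum_l a_l^2\,\mathrm{ad}(X_l)^2$ is diagonal with smallest entry $4(a_2^2+a_3^2)$. By (2), $\lambda_1\le\lambda^{\mathrm{Ad}}\le8a_2^2$. For the diameter,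
$$e^{i\alpha}e^{j\beta}e^{i\gamma}=\cos\beta\,e^{i(\alpha+\gamma)}+\sin\beta\,e^{i(\alpha-\gamma)}j .$$
Every unit quaternion is $z+wj$ with $z,w\in\mathbb C$ and $|z|^2+|w|^2=1$, so it has this form with $\beta\in[0,\pi/2]$ and $\alpha\pm\gamma\in[-\pi,\pi]$, hence $|\alpha|,|\gamma|\le\pi$. Moving along $X_1$ costs $1/a_1\le1/a_2$ per unit and along $X_2$ costs $1/a_2$. So the diameter is at most $\frac{5\pi}{2a_2}$, and
$$\lambda_1\operatorname{diam}^2\le\lambda^{\mathrm{Ad}}\operatorname{diam}^2\le 8\cdot\tfrac{25\pi^2}{4}=50\pi^2 .$$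
The guess holds, and one representation is enough for all metrics. Could one always hope for finitely many?

**Testing $T^2=\mathbb R^2/\mathbb Z^2$.** Let
$$P_k=\begin{pmatrix}k&1\\k^2-1&k\end{pmatrix},\quad \det P_k=1,\qquad h_k(v)=|P_k^{-1}v|^2 .\tag{4}$$
The automorphism $P_k^{-1}$ of $T^2$ is an isometry from $h_k$ to the standard metric, so $\operatorname{diam}=\sqrt2/2$ and $\lambda_1=4\pi^2$ for all $k$. The character $v\mapsto e^{2\pi i\langle n,v\rangle}$ has eigenvalue $4\pi^2|P_k^Tn|^2$ (substitute $v=P_ky$), and
$$P_k^Tn=\big(kn_1+(k^2-1)n_2,\ n_1+kn_2\big).$$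
If $n_2\ne0$ the second entry is unbounded as $k\to\infty$, and if $n_2=0\neq n_1$ the first one is. So the eigenvalue of each fixed nontrivial character tends to infinity, although $\lambda_1\operatorname{diam}^2=2\pi^2$ throughout. Fixed finite lists fail here. The exact borderline is the following.

**Theorem B.** Let $G$ be a compact connected Lie group of positive dimension, with $\lambda^\pi(g)$ as above. A finite set $\Pi$ of nontrivial irreducible representations and a constant $C$ with $\min_{\pi\in\Pi}\lambda^\pi(g)\le C/\operatorname{diam}(G,g)^2$ for all left-invariant $g$ exist if and only if $\dim Z(G)\le1$. In that case, by Li's inequality, $\lambda_1(G,g)\le\min_\Pi\lambda^\pi(g)\le\frac{4C}{\pi^2}\lambda_1(G,g)$ for all $g$.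

**Theorem C.** Let $G$ be a compact connected Lie group of positive dimension. There is $C=C(G)$ such that $\lambda_1(G/K,\bar g)\operatorname{diam}(G/K,\bar g)^2\le C$ for all closed subgroups $K\subset G$, $K\ne G$, with $\dim G/K>0$ ($K$ possibly disconnected), and all $G$-invariant Riemannian metrics $\bar g$ on $G/K$.

## 3. Volume doubling on tori, and why it does not carry over

Let us turn the first guess into a proof where we can. With $F=d_g(e,\cdot)$, (1) reads $\lambda_1\le1/\operatorname{Var}_\mu(F)$. This is useful only if the variance is comparable to $\operatorname{diam}^2$, that is, if the measure does not concentrate at one distance from $e$. Two distance bumps with disjoint supports do the job if we can compare volumes of balls.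

**Lemma 1.** If $T$ is a compact connected abelian Lie group of dimension $m\ge1$ with an invariant metric $h$ of diameter $D$, then $\lambda_1(T,h)\le16\cdot5^m/D^2$.

*Proof.* The map $\exp:\mathbb R^m\to T$ is a homomorphism and a Riemannian covering, where $\mathbb R^m$ carries the inner product $h$. So balls of $T$ are translates of images of Euclidean balls about $0$. A Euclidean ball of radius $2r$ is covered by $5^m$ balls of radius $r$: take a maximal set of points in it with mutual distances at least $r$. The balls of radius $r/2$ about them have disjoint interiors and lie in a ball of radius $\frac52r$, so there are at most $5^m$ of them, and by maximality the balls of radius $r$ cover. Projecting to $T$, the volumes satisfy $V(2r)\le5^mV(r)$.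

Let $d(p,p')=D$ and put $\varphi=(D/2-d(p,\cdot))_+$, $\varphi'=(D/2-d(p',\cdot))_+$. They vanish outside disjoint open balls of radius $D/2$. Each has energy at most $V(D/2)$. Each is at least $D/4$ on a ball of radius $D/4$, so its squared norm is at least $(D/4)^2V(D/4)$. Because the supports are disjoint up to measure zero, energy and squared norm are additive on the span of $\varphi,\varphi'$, and the minimax principle on this two-dimensional space gives
$$\lambda_1\le\frac{16\,V(D/2)}{D^2\,V(D/4)}\le\frac{16\cdot5^m}{D^2}.\qquad\square$$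

So Theorem A holds for tori. The argument used one special fact: balls in $T$ are images of Euclidean balls under a homomorphism, which makes $V(2r)/V(r)$ bounded by a number independent of $h$. On a nonabelian $G$ the exponential map is not a homomorphism, and the set of left-invariant metrics is not compact even up to scale. The argument supplies no bound on $V(2r)/V(r)$ that is uniform in $g$, and here it stops. We shall not estimate volumes on $G$. We let the metrics degenerate and look at the limit of their balls.

## 4. Ball systems and the limit group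

**Standing notation.** Fix a bi-invariant metric $g_0$ on $G$, with norm $|\cdot|_0$ and distance $d_0$. Its geodesics through $e$ are the curves $\exp tX$, and
$$d_0(ab,a'b')\le d_0(ab,a'b)+d_0(a'b,a'b')=d_0(a,a')+d_0(b,b').$$
Write $\mathfrak g=\mathfrak z\oplus\mathfrak s_1\oplus\dots\oplus\mathfrak s_l$ with $\mathfrak z$ the center and $\mathfrak s_i$ simple. Since $\mathrm{ad}$ is $g_0$-skew and $\mathfrak s_i=[\mathfrak s_i,\mathfrak s_i]$, this sum is $g_0$-orthogonal. Let $Z_0,S_1,\dots,S_l$ be the corresponding connected subgroups. By the structure theory of compact groups they are closed, commute with one another, $G=Z_0S_1\cdots S_l$, and $S=S_1\cdots S_l=[G,G]$ is closed and normal. For $X\in\mathfrak g$ let $X_i$ be its $\mathfrak s_i$-component and $X_{\mathfrak z}$ its $\mathfrak z$-component. The map $\mathrm{Ad}_j(x)=\mathrm{Ad}(x)|_{\mathfrak s_j}$ is orthogonal for $g_0$. For example, in $\mathrm U(2)$ we have $l=1$, $Z_0$ is the group of scalars and $S=\mathrm{SU}(2)$.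

Convergence of nonempty compact subsets of $G$ means Hausdorff convergence for $d_0$: $A_k\to A$ if for each $\varepsilon>0$ and large $k$ each of $A_k,A$ lies in the $\varepsilon$-neighborhood of the other. The space of nonempty compact subsets of a compact metric space is compact for this convergence. By the inequality for $d_0(ab,a'b')$, $A_k\to A$ and $A_k'\to A'$ imply $A_kA_k'\to AA'$.

**Definition (ball system).** A ball system is a family of compact sets $B(r)\subset G$ ($r>0$), increasing in $r$, with $e\in B(r)=B(r)^{-1}$, $B(r)B(s)=B(r+s)$ and $B(1)=G$. It is *the ball system of* a left-invariant continuous pseudo-distance $d$ on $G$ if $B(r)=\{x:d(e,x)\le r\}$ for all $r>0$.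

If $g$ is left-invariant of diameter at most $1$, then $B(r)=\{x:d_g(e,x)\le r\}$ is a ball system. Left-invariance gives $d_g(e,x^{-1})=d_g(x,e)$ and $d_g(e,xy)\le d_g(e,x)+d_g(e,y)$, hence symmetry and $B(r)B(s)\subset B(r+s)$. Conversely, if $d_g(e,z)\le r+s$, a minimal geodesic from $e$ to $z$ contains $x$ with $d_g(e,x)\le r$ and $d_g(x,z)\le s$, and $z=x\cdot x^{-1}z\in B(r)B(s)$.

**Passing to the limit.** Let $B_k$ be ball systems. By compactness and a diagonal argument over the countably many rational $q>0$, after passing to a subsequence $B_k(q)\to B(q)$ for every rational $q>0$. The limits inherit $e\in B(q)=B(q)^{-1}$, monotonicity, $B(q)B(q')=B(q+q')$, and $B(q)=G$ for $q\ge1$. Put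
$$H=\bigcap_{q>0\text{ rational}}B(q).$$
If $x,y\in H$, then $xy\in B(q/2)B(q/2)=B(q)$ for all $q$, and $H=H^{-1}$. So $H$ is a closed subgroup, the *limit group*. It collects the points that become reachable at no cost.

**Two examples on $T^2$.** Take the metric $|Q_k^{-1}v|^2$ with $Q_k=\begin{pmatrix}1&0\\k&1\end{pmatrix}$. It is isometric to the standard metric, of diameter $\sqrt2/2\le1$, and for $q<\frac12$ its ball is $B_k(q)=\{(y_1,ky_1+y_2):|y|\le q\}$ modulo $\mathbb Z^2$. It lies in $[-q,q]\times\mathbb R/\mathbb Z$. Given $(x,y)$ with $|x|\le q$ and $k$ large, some $y_1$ with $|y_1|\le q$, $|y_1-x|\le1/k$ has $ky_1\equiv y$. So $B_k(q)\to[-q,q]\times\mathbb R/\mathbb Z$, and $H=\{0\}\times\mathbb R/\mathbb Z$.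

For the metrics $h_k$ of (4), $B_k(q)$ contains $\{s(k,k^2-1):|s|\le q\}$. Given $(x,y)$, choose $s\in[0,1/k]$ with $sk\equiv x$, then increase $s$ by at most $1/(k^2-1)$ so that $s(k^2-1)\equiv y$. The first coordinate moves by at most $k/(k^2-1)$. Hence $B_k(q)\to T^2$ for every $q>0$, and $H=T^2$. In this second example the limit remembers nothing, although the diameters stay $\sqrt2/2$.

So there are two cases. If $H\ne G$ we shall read a good test function off the limit; if $H=G$ we must work differently.

## 5. Proper limit group: the distance to $H$ is a test function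

Throughout this section $B_k$ is the ball system of a left-invariant continuous pseudo-distance $d_k$, and $B_k(q)\to B(q)$ for rational $q$, with limit group $H$. Let $\delta(x)=d_0(x,H)$. In the first example above, $\delta$ is the distance of $x_1$ to $0$ in $\mathbb R/\mathbb Z$, and it is visibly $1$-Lipschitz for every metric of that sequence. In general we have this.

**Lemma 2.** If $H\ne G$, there are $C>0$ and $\varepsilon_k\to0$, $\varepsilon_k\ge0$, with
$$|\delta(x)-\delta(y)|\le C\,d_k(x,y)+\varepsilon_k\qquad\text{for all }x,y\in G.$$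

*Proof.* **Step 1: reduction to one point.** We show
$$|\delta(x)-\delta(y)|\le\delta(x^{-1}y),\tag{5}$$
so that only $\delta$ on $B_k(r)$ matters. Bi-invariance of $d_0$ gives $\delta(hx)=\delta(x)=\delta(xh)$ for $h\in H$, and since inversion is a $d_0$-isometry, $\delta(x^{-1})=\delta(x)$. If $h\in H$ is nearest to $y$, then $\delta(xy)\le d_0(xy,xh)+\delta(xh)=\delta(y)+\delta(x)$. Apply this to $y=x\cdot x^{-1}y$ and to $x=y\cdot y^{-1}x$.

**Step 2: $B(q)$ shrinks to $H$.** Let $\rho(q)=\max_{B(q)}\delta$, which is nondecreasing. The purpose of this step is $\rho(q)\to0$ as $q\to0$. If not, there are $x_i\in B(q_i)$ with $q_i\to0$ and $\delta(x_i)\ge c>0$. A limit point $x$ lies in every $B(q)$, so $x\in H$, contradicting $\delta(x)\ge c$.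

**Step 3: geometry near $H$.** Let $\mathfrak h$ be the Lie algebra of $H$. There is $\varepsilon_0>0$ with
$$\delta(\exp Z)=|Z|_0\quad\text{for }Z\in\mathfrak h^\perp,\ |Z|_0\le\varepsilon_0.\tag{6}$$
Indeed the normal exponential map of $H$ is $(h,Z)\mapsto h\exp Z$ with $Z\in\mathfrak h^\perp$, and the tubular neighborhood theorem makes it injective for $|Z|_0\le\varepsilon_0$. If $h$ is the point of $H$ nearest to $\exp Z$, then $\exp Z=h\exp Z'$ with $Z'\in\mathfrak h^\perp$, $|Z'|_0=\delta(\exp Z)\le|Z|_0$, and injectivity gives $Z'=Z$.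

**Step 4: $\rho$ decays linearly.** This is the heart of the lemma: a slow decay is impossible, because powers of a point far from $H$ would leave $H$ too fast. Choose a rational $q_1>0$ with $\rho(2q_1)<\varepsilon_0/2$. We claim $\rho(q)\le(\varepsilon_0/q_1)\,q$ for rational $0<q\le q_1$.

Let $x\in B(q)$ with $\delta(x)=\rho(q)$, which we may assume positive, and let $h\in H$ be nearest to $x$. Write $xh^{-1}=\exp Z$ with
$$|Z|_0=d_0(xh^{-1},e)=d_0(x,h)=\delta(x)=\delta(xh^{-1}).$$
So $t\mapsto\exp tZ$, $0\le t\le1$, is a minimal geodesic from $H$ to $xh^{-1}$, and $Z\perp\mathfrak h$. Moreover $\exp Z\in B(q)H\subset B(q)B(q)=B(2q)$, so $\exp jZ\in B(2jq)$ for $j\ge1$. Let $n=\lfloor q_1/q\rfloor\ge1$. We show $j|Z|_0<\varepsilon_0/2$ for $1\le j\le n$ by induction. For $j=1$, $|Z|_0=\rho(q)\le\rho(2q_1)<\varepsilon_0/2$. If it holds for some $j<n$, then $(j+1)|Z|_0\le2j|Z|_0<\varepsilon_0$, so (6) applies to $(j+1)Z$; since $(j+1)q\le nq\le q_1$,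
$$(j+1)|Z|_0=\delta(\exp((j+1)Z))\le\rho(2(j+1)q)\le\rho(2q_1)<\varepsilon_0/2 .$$
With $j=n$ and $n\ge q_1/(2q)$ we get $\rho(q)=|Z|_0\le\varepsilon_0/(2n)\le\varepsilon_0q/q_1$.

Since $\rho\le\operatorname{diam}(G,d_0)$, there is $C>0$ with $\rho(q)\le Cq$ for all rational $q>0$.

**Step 5: back to $d_k$.** We transfer the bound from the limit to large $k$. Given $\varepsilon>0$, choose $N$ with $C/N\le\varepsilon/2$. For $k$ large, $B_k(j/N)$ lies in the $\varepsilon/2$-neighborhood of $B(j/N)$ for $j=1,\dots,N$. If $d_k(e,y)\in[\frac{j-1}N,\frac jN]$, then $y\in B_k(j/N)$ and, $\delta$ being $1$-Lipschitz for $d_0$,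
$$\delta(y)\le\rho(j/N)+\tfrac\varepsilon2\le C\tfrac jN+\tfrac\varepsilon2\le C\,d_k(e,y)+\varepsilon .$$
Every $y$ is covered because $B_k(1)=G$. With (5), $|\delta(x)-\delta(y)|\le\delta(x^{-1}y)\le C\,d_k(x,y)+\varepsilon$ for $k$ large. As $\varepsilon$ is arbitrary, suitable $\varepsilon_k\to0$ exist. $\square$

The error $\varepsilon_k$ prevents $\delta$ itself from being Lipschitz for $d_k$. The usual inf-convolution repairs this: put
$$F_k(x)=\min_{y\in G}\big(\delta(y)+C\,d_k(x,y)\big).\tag{7}$$
By the triangle inequality $|F_k(x)-F_k(x')|\le C\,d_k(x,x')$. Taking $y=x$ gives $F_k\le\delta$, and Lemma 2 gives $F_k\ge\delta-\varepsilon_k$. So $F_k\to\delta$ uniformly.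

**Lemma 3.** Let $g_k$ be left-invariant metrics of diameter $1$ with ball systems $B_k$ and limit group $H\ne G$. Then the functions $F_k$ of (7) are $C$-Lipschitz for $d_{g_k}$ and converge uniformly to $\delta$, which is nonconstant. In particular $\limsup\lambda_1(G,g_k)\le C^2/\operatorname{Var}_\mu(\delta)<\infty$.

*Proof.* The first statement was just shown. The continuous function $\delta$ vanishes exactly on $H\neq G$, so it is nonconstant, and $\operatorname{Var}_\mu(\delta)>0$ because $\mu$ charges open sets. A $C$-Lipschitz function is in $H^1$ with $|\nabla F_k|_{g_k}\le C$ almost everywhere, so $E_{g_k}(F_k)\le C^2$, and (1) gives $\lambda_1(G,g_k)\le C^2/\operatorname{Var}_\mu(F_k)\to C^2/\operatorname{Var}_\mu(\delta)$. $\square$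

## 6. Dense balls: conjugating cheap directions

Now suppose $H=G$, i.e. $B_k(q)\to G$ for every rational $q>0$. The second torus example shows that this occurs with bounded diameter and bounded $\lambda_1$, so the limit alone gives nothing. Tori, however, are handled by Lemma 1. What we need is that density of $B_k(q)$ forces the *semisimple part* $S$ to be swallowed at small cost. For $j=1,\dots,l$ put
$$L_j(k)=\max\{|X_j|_0:\ |X|_{g_k}\le1\}.$$
This is the largest speed at which one can move in the $\mathfrak s_j$-component.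

**Density makes the speeds infinite.** Let $c_j=\max\{\|\mathrm{ad}(y)|_{\mathfrak s_j}\|:y\in\mathfrak s_j,\ |y|_0=1\}$. Let $x(t)$, $0\le t\le q$, be a path from $e$ with $x'=xX(t)$, $|X(t)|_{g_k}\le1$. Then $A(t)=\mathrm{Ad}_j(x(t))$ satisfies $A'=A\,\mathrm{ad}(X_j(t))$, because the other components of $X$ act trivially on $\mathfrak s_j$. As $A$ is orthogonal, $\|A'\|\le c_jL_j(k)$, so
$$\|\mathrm{Ad}_j(x)-1\|\le c_j\,q\,L_j(k)\qquad\text{whenever }d_{g_k}(e,x)\le q.\tag{8}$$
Choose $x_0\in G$ with $\|\mathrm{Ad}_j(x_0)-1\|=2\alpha>0$. If the $g_k$-balls $B_k(q)$ converge to $G$, then for $k$ large some $x\in B_k(q)$ has $\|\mathrm{Ad}_j(x)-1\|\ge\alpha$, so $L_j(k)\ge\alpha/(c_jq)$. Since $q$ is arbitrary,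
$$B_k(q)\to G\text{ for all rational }q>0\quad\Longrightarrow\quad L_j(k)\to\infty\ \text{ for }j=1,\dots,l.\tag{9}$$

**The case of one simple factor.** Suppose $G$ is simple, so $l=1$ and $S=G$. Take $X^k$ with $|X^k|_{g_k}\le1$, $|X^k|_0=L_1(k)$, and $Y^k=X^k/L_1(k)$. Then $|Y^k|_0=1$ and $|Y^k|_{g_k}\to0$: a cheap direction. Pass to $Y^k\to w$. The span of the orbit $\mathrm{Ad}(G)w$ is an ideal, hence $\mathfrak g$; pick $t_1,\dots,t_p$ with $\mathrm{Ad}(t_i)w$ a basis. By density there are $a_i\in B_k(q)$ with $a_i\to t_i$, and $a_ie^{\tau Y^k}a_i^{-1}\in B_k(3q)$ for $|\tau|\le1$ and $k$ large. The map $\tau\mapsto\prod_ia_ie^{\tau_iY^k}a_i^{-1}$ converges uniformly to $\prod_i\exp(\tau_i\mathrm{Ad}(t_i)w)$, a local diffeomorphism at $0$. So $B_k(3pq)$ contains a neighborhood of $e$ whose size does not depend on $q$, and boundedly many factors from it, say $M$, fill $G$. Thus $G=B_k(3pMq)$, which contradicts diameter $1$ for small $q$.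

**What goes wrong with several factors.** If $\mathfrak g=\mathfrak s_1\oplus\mathfrak s_2$ and the unit vector that achieves $L_2(k)$ looks like $(k^2u,kv)$, then dividing by $k$ leaves $(ku,v)$, whose first component is unbounded, and dividing by $k^2$ leaves $(u,k^{-1}v)$, which degenerates to $(u,0)$. There is no limit direction that sees $\mathfrak s_2$. The way out is to order the factors by speed and to use commutators $ae^{\tau Y}a^{-1}e^{-\tau Y}$ instead of conjugates. If $a$ commutes with the faster factors, the unbounded components cancel. The elements $a$ that density provides do not commute with those factors, but the factors already treated can be used to correct them.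

**Lemma 4.** Let $B_k$ be ball systems and $g_k$ left-invariant metrics on $G$ (no diameter normalization) such that

(a) $B_k(q)\to G$ for every rational $q>0$;

(b) $\exp(tX)\in B_k(r)$ whenever $r>0$ and $|t||X|_{g_k}\le r$;

(c) $L_j(k)\to\infty$ for $j=1,\dots,l$.

Then, after passing to a subsequence, there is a constant $C$ such that for each rational $q\in(0,1]$: $S\subset B_k(Cq)$ for all large $k$.

*Proof.* If $l=0$ then $S=\{e\}$ and there is nothing to prove.

**Setup: ordered factors and cheap directions.** Pass to a subsequence and relabel so that $L_1(k)\ge\dots\ge L_l(k)$ for all $k$. Let $N_j=S_j\cdots S_l$, a closed, connected, normal subgroup with Lie algebra $\mathfrak n_j=\mathfrak s_j\oplus\dots\oplus\mathfrak s_l$, and $N_{l+1}=\{e\}$. Pick $X^{k,j}$ with $|X^{k,j}|_{g_k}\le1$ and $|X^{k,j}_j|_0=L_j(k)$, and put $Y^{k,j}=X^{k,j}/L_j(k)$. Let $W^{k,j}$ be the $\mathfrak n_j$-component of $Y^{k,j}$. For $i\ge j$ we have $|X_i^{k,j}|_0\le L_i(k)\le L_j(k)$, so $|W^{k,j}|_0\le\sqrt l$, and $|W^{k,j}_j|_0=1$. Pass to a subsequence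 with $W^{k,j}\to w^j$ for all $j$, so $|w^j_j|_0=1$. No further subsequence is needed.

Fix $r_0>0$ smaller than the injectivity radius of $g_0$ and such that for each of the finitely many closed subgroups $N_j$, $S_j$, its elements at $d_0$-distance $<r_0$ from $e$ are $\exp\xi$ with $\xi$ in its Lie algebra and $|\xi|_0<r_0$. This is possible by the closed subgroup theorem. Write $\log$ for the inverse of $\exp$ on this ball. If $x=\exp\xi$ with $|\xi|_0=d_0(x,e)<r_0$, then $x=\exp\xi_{\mathfrak z}\prod_i\exp\xi_i$ with commuting factors.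

We prove by induction on $j$, $0\le j\le l$:

**Claim $j$.** There is an integer $C_j$ such that for all rational $q\in(0,1]$ and all $\varepsilon>0$, for all large $k$: for every $s\in S_1\cdots S_j$ there is $u\in N_{j+1}$ with $d_0(u,e)\le\varepsilon$ and $su\in B_k(C_jq)$.

Claim $0$ holds with $C_0=1$ and $s=u=e$. Claim $l$ is the lemma, since $N_{l+1}=\{e\}$. Assume Claim $j-1$ with $j\ge1$, and fix $q$.

**Step (i): approximating $t\in S_j$ by cheap elements that commute with the faster factors.** We show: for every $t\in S_j$ and $\varepsilon>0$, for $k$ large there is $a\in Z_0N_j\cap B_k((C_{j-1}+1)q)$ with $d_0(a,t)\le\varepsilon$.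

Let $0<\varepsilon'<\min(r_0,\varepsilon/3)$. By (a) there is $c\in B_k(q)$ with $d_0(c,t)\le\varepsilon'$. Write $ct^{-1}=\exp\xi$ with $|\xi|_0\le\varepsilon'$, so
$$c=\zeta s'\nu t,\qquad\zeta=\exp\xi_{\mathfrak z},\quad s'=\prod_{i<j}\exp\xi_i,\quad\nu=\prod_{i\ge j}\exp\xi_i .$$
By Claim $j-1$ there is $u\in N_j$ with $d_0(u,e)\le\varepsilon'$ and $s'u\in B_k(C_{j-1}q)$. Put $a=(s'u)^{-1}c$. Since $s'$ commutes with $Z_0$ and $N_j$, $a=u^{-1}s'^{-1}\zeta s'\nu t=\zeta u^{-1}\nu t\in Z_0N_j$. Also $a\in B_k(C_{j-1}q)B_k(q)=B_k((C_{j-1}+1)q)$, and $d_0(a,t)=d_0(\zeta u^{-1}\nu,e)\le3\varepsilon'\le\varepsilon$.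

**Step (ii): commutators cover a neighborhood in $S_j$ of fixed size.** Let $w=w^j_j\in\mathfrak s_j$ and $p=\dim\mathfrak s_j$. The span of $\{\mathrm{Ad}(t)w-w:t\in S_j\}$ is $\mathrm{Ad}(S_j)$-invariant, since
$$\mathrm{Ad}(t')(\mathrm{Ad}(t)w-w)=(\mathrm{Ad}(t't)w-w)-(\mathrm{Ad}(t')w-w).$$
It is nonzero, because otherwise $w\neq0$ would be central in $\mathfrak s_j$. As $\mathfrak s_j$ is simple, it equals $\mathfrak s_j$. Fix $t_1,\dots,t_p\in S_j$ such that the vectors $(\mathrm{Ad}(t_i)-1)w$ form a basis of $\mathfrak s_j$; they depend only on $w^j$. By step (i), choosing a nearest point to $t_i$ in the compact set $Z_0N_j\cap B_k((C_{j-1}+1)q)$, we get for $k$ large elements $a_i^{(k)}$ of this set with $a_i^{(k)}\to t_i$.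

For $a\in Z_0N_j$ write $Y^{k,j}=Y'+W$ with $W=W^{k,j}$ and $Y'\in\mathfrak z\oplus\mathfrak s_1\oplus\dots\oplus\mathfrak s_{j-1}$. The part $Y'$ may be unbounded in $k$, but $\mathrm{Ad}(a)Y'=Y'$ and $Y'$ commutes with $\mathfrak n_j$. So
$$\gamma_a^k(\tau):=a\,e^{\tau Y^{k,j}}a^{-1}e^{-\tau Y^{k,j}}=e^{\tau Y'}\exp(\tau\mathrm{Ad}(a)W)\,e^{-\tau Y'}\exp(-\tau W)=\exp(\tau\mathrm{Ad}(a)W)\exp(-\tau W).$$
This lies in $N_j$, and $d_0(\gamma_a^k(\tau),e)\le2\sqrt l\,|\tau|$. Its cost is small: $|Y^{k,j}|_{g_k}\le1/L_j(k)\le q$ for $k$ large by (c), so by (b) $e^{\pm\tau Y^{k,j}}\in B_k(q)$ for $|\tau|\le1$, and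
$$\gamma^k_{a_i^{(k)}}(\tau)\in B_k\big(2(C_{j-1}+1)q+2q\big)=B_k((2C_{j-1}+4)q)\qquad(|\tau|\le1).$$

Let $0<\theta\le1$ with $2\sqrt l\,p\,\theta<r_0$. For $\tau\in\mathbb R^p$, $|\tau|\le\theta$, put $\Psi_k(\tau)=\prod_{i=1}^p\gamma^k_{a_i^{(k)}}(\tau_i)\in N_j$. Its $d_0$-distance to $e$ is at most $2\sqrt l\,p\theta<r_0$. Since $a_i^{(k)}\to t_i$ and $W^{k,j}\to w^j$, uniformly in $\tau$
$$\Psi_k(\tau)\to\Phi(\tau)=\prod_i\exp(\tau_i\mathrm{Ad}(t_i)w^j)\exp(-\tau_iw^j)=\prod_i\exp(\tau_i\mathrm{Ad}(t_i)w)\exp(-\tau_iw)\in S_j .$$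
The second equality holds because $t_i\in S_j$ fixes the components of $w^j$ in $\mathfrak n_{j+1}$, and these commute with $\mathfrak s_j$, so they cancel. Hence $\log\Psi_k\in\mathfrak n_j$ converges uniformly to $\log\Phi\in\mathfrak s_j$.

Let $f_k=(\log\Psi_k)_j$ and $f=\log\Phi$. Then $f(0)=0$ and $df_0=A$ with $A\tau=\sum_i\tau_i(\mathrm{Ad}(t_i)-1)w$, which is invertible. Shrink $\theta$, depending only on $w^j$ and the $t_i$ and not on $q$, so that $|A^{-1}f(\tau)-\tau|\le\theta/4$ for $|\tau|\le\theta$. For $k$ large also $|A^{-1}f_k-A^{-1}f|\le\theta/4$ on this ball. Let $\beta=\theta/(2\|A^{-1}\|)$. For $v\in\mathfrak s_j$ with $|v|_0\le\beta$ the continuous map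
$$\tau\mapsto\tau-A^{-1}f_k(\tau)+A^{-1}v$$
has norm at most $\theta/4+\theta/4+\theta/2=\theta$ on the closed $\theta$-ball, so it sends this ball into itself. By Brouwer it has a fixed point, i.e. a $\tau$ with $f_k(\tau)=v$. Then $\log\Psi_k(\tau)=v+\xi'$ with $\xi'\in\mathfrak n_{j+1}$, and $|\xi'|_0\le\max_{|\tau|\le\theta}|\log\Psi_k-\log\Phi|_0=:\varepsilon'_k\to0$. Since $v$ and $\xi'$ commute, we have shown: for $k$ large and every $v\in\mathfrak s_j$ with $|v|_0\le\beta$ there is $\xi'\in\mathfrak n_{j+1}$ with
$$|\xi'|_0\le\varepsilon_k',\qquad\exp(v)\exp(\xi')\in B_k\big(p(2C_{j-1}+4)q\big).\tag{10}$$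

**Step (iii): from a neighborhood to all of $S_j$.** The set $\exp\{v\in\mathfrak s_j:|v|_0\le\beta\}$ is a symmetric neighborhood of $e$ in the compact connected group $S_j$, so for some $M$, depending on $\beta$ but not on $q$, every element of $S_j$ is a product of $M$ of its elements. Multiply $M$ relations (10). Since $N_{j+1}$ commutes with $S_j$, the factors $\exp\xi'$ can be collected: for $k$ large and every $s_j\in S_j$ there is $u''\in N_{j+1}$ with $d_0(u'',e)\le M\varepsilon_k'$ and $s_ju''\in B_k(Mp(2C_{j-1}+4)q)$.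

**Step (iv): Claim $j$.** It remains to absorb the $S_j$-part of the error in Claim $j-1$. Let $s=s's_j$ with $s'\in S_1\cdots S_{j-1}$, $s_j\in S_j$, and let $0<\varepsilon'<\min(r_0,\varepsilon/2)$. For $k$ large, Claim $j-1$ gives $u'\in N_j$ with $d_0(u',e)\le\varepsilon'$ and $s'u'\in B_k(C_{j-1}q)$. Write $u'=\exp(v')\exp(\xi'')$ with $v'\in\mathfrak s_j$, $\xi''\in\mathfrak n_{j+1}$, $|\xi''|_0\le\varepsilon'$. Apply step (iii) to $\exp(-v')s_j\in S_j$ to get $u''$. Then
$$s'u'\cdot\exp(-v')s_ju''=s'\exp(v')\exp(\xi'')\exp(-v')s_ju''=s's_j\exp(\xi'')u'' .$$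
The element $u=\exp(\xi'')u''\in N_{j+1}$ satisfies $d_0(u,e)\le\varepsilon'+M\varepsilon_k'\le\varepsilon$ for $k$ large, and $su\in B_k(C_jq)$ with $C_j=C_{j-1}+Mp(2C_{j-1}+4)$, which does not depend on $q$ or $\varepsilon$. $\square$

## 7. The torus $G/S$ and the proof of Theorem A

Lemma 4 handles $S$. The rest of $G$ is the group $G/S$, a torus of dimension $m=\dim\mathfrak z$ (a point if $m=0$).

**The quotient metric.** Let $g$ be left-invariant. Left translations by $S$ are isometries, and their orbits $Sx=xS$ are the fibers of $G\to G/S$. So $G/S$ carries a unique metric $\bar g$ that makes this map a Riemannian submersion. It is invariant because left translations of $G$ permute the fibers, and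
$$d_{\bar g}(eS,xS)=d_g(e,xS).\tag{11}$$
Lifting functions from $G/S$ to $G$ preserves gradient norms and normalized integrals. So if $m\ge1$, Lemma 1 gives
$$\lambda_1(G,g)\le\lambda_1(G/S,\bar g)\le\frac{16\cdot5^m}{D^2},\qquad D=\operatorname{diam}(G/S,\bar g).\tag{12}$$
If $m=0$, then $D=0$.

**The diameter estimate when $H=G$.** Let $g_k$ be left-invariant of diameter $1$ with limit group $H=G$, and $D_k=\operatorname{diam}(G/S,\bar g_k)$. The purpose here is to show that, after passing to a subsequence, there is $C$ with
$$\operatorname{diam}(G,g_k)\le D_k+Cq\qquad\text{for each rational }q\in(0,1]\text{ and }k\text{ large}.\tag{13}$$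
Since $B(q)\supset H=G$, hypothesis (a) of Lemma 4 holds. Hypothesis (b) is clear, as $t\mapsto\exp tX$ has $g_k$-speed $|X|_{g_k}$. Hypothesis (c) is (9). So $S\subset B_k(Cq)$ for $k$ large. By (11), every $x\in G$ is $x=bs$ with $d_{g_k}(e,b)\le D_k$ and $s\in S$, and $d_{g_k}(e,x)\le d_{g_k}(e,b)+d_{g_k}(e,s)\le D_k+Cq$. By homogeneity this is (13).

**Proof of Theorem A.** Suppose it fails. After rescaling there are left-invariant $g_k$ with $\operatorname{diam}(G,g_k)=1$ and $\lambda_1(G,g_k)\to\infty$. Pass to a subsequence with a limit group $H$ as in Section 4. By Lemma 3, $H=G$. By (12), $D_k\to0$ (or $D_k=0$ for all $k$). Take a rational $q\in(0,1]$ with $Cq\le\frac14$ in (13). Then $\operatorname{diam}(G,g_k)\le D_k+\frac14<1$ for $k$ large, a contradiction. $\blacksquare$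

## 8. Finitely many representations: proof of Theorem B

**If $\dim Z(G)\le1$, a finite set exists.** We rerun the contradiction argument with fixed representations in place of $\lambda_1$. Enumerate the nontrivial irreducible representations $\pi_1,\pi_2,\dots$. If no finite set works, then for each $k$ the set $\{\pi_1,\dots,\pi_k\}$ fails with the constant $k$. Since $\lambda^\pi\operatorname{diam}^2$ is scale invariant, there are $g_k$ of diameter $1$ with $\lambda^{\pi_i}(g_k)\ge k$ for $i\le k$. Hence $\lambda^\pi(g_k)\to\infty$ for each fixed $\pi\ne1$. Pass to a subsequence with a limit group $H$.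

Suppose $H\ne G$, and take $F_k\to\delta$ from Lemma 3. As $\delta$ is nonconstant, $P_\pi\delta\ne0$ for some $\pi\ne1$, and $P_\pi F_k\to P_\pi\delta$ in $L^2$. By (3),
$$\lambda^\pi(g_k)\le\frac{E_{g_k}(F_k)}{\|P_\pi F_k\|^2}\le\frac{C^2}{\|P_\pi F_k\|^2},$$
which stays bounded, a contradiction.

Suppose $H=G$. Then (13) holds on a subsequence. If $\dim Z(G)=0$, then $G=S$ and $D_k=0$. If $\dim Z(G)=1$, then $G/S$ is a circle, of length $2D_k$. Let $\chi$ be a generator of its character group, pulled back to $G$. For a $g_k$-orthonormal basis, $\lambda^\chi(g_k)=\sum_i|d\chi(X_i)|^2$ (derivatives at $e$) is the squared norm of $d\chi$, which can be computed on the quotient: $\lambda^\chi(g_k)=(2\pi/2D_k)^2$. As $\lambda^\chi(g_k)\to\infty$, $D_k\to0$. Either way (13) with small $q$ contradicts $\operatorname{diam}(G,g_k)=1$.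

So a finite $\Pi$ and a constant $C$ exist. By (2) and Li's inequality, $\lambda_1(G,g)\le\min_\Pi\lambda^\pi(g)\le C\operatorname{diam}(G,g)^{-2}\le\frac{4C}{\pi^2}\lambda_1(G,g)$.

**If $m=\dim Z(G)\ge2$, no finite set works.** We generalize the example (4): shear the torus so that any given finite list of characters becomes expensive, and make $S$ small. Let $\Pi$ be a finite set of nontrivial irreducible representations. Identify $G/S\cong\mathbb R^m/\mathbb Z^m$, with character group $\mathbb Z^m$. An irreducible representation trivial on $S$ factors through this torus, so it is a character; let $\mathcal F\subset\mathbb Z^m\setminus0$ be the finite set of characters obtained from $\Pi$ in this way. Finitely many hyperplanes do not cover $\mathbb Z^m$, so there is $u\in\mathbb Z^m$ with $\langle u,n\rangle\ne0$ for all $n\in\mathcal F$. Since $m\ge2$, there is $0\ne\eta\in\mathbb Z^m$ with $\langle u,\eta\rangle=0$. For $N\in\mathbb N$ let $A=I+N\eta u^T$. As $(\eta u^T)^2=\langle u,\eta\rangle\,\eta u^T=0$, the inverse is $I-N\eta u^T$, and $A\in GL(m,\mathbb Z)$.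

The inner product $h(v)=|A^{-T}v|^2$ on $\mathbb R^m\cong\mathfrak g/\mathfrak s\cong\mathfrak z$, where $\mathfrak s=\mathfrak s_1\oplus\dots\oplus\mathfrak s_l$, gives a metric on $\mathbb R^m/\mathbb Z^m$ that is isometric, via the automorphism $A^{-T}$, to the standard one. So its diameter is $\sqrt m/2$. Substituting $v=A^Ty$, the character $n$ has eigenvalue $4\pi^2|An|^2$. Because $An=n+N\langle u,n\rangle\eta$ and $|\langle u,n\rangle|\ge1$ for $n\in\mathcal F$, this is at least $4\pi^2(N|\eta|-|n|)^2$ for $N$ large, which tends to $\infty$ with $N$.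

On $\mathfrak g=\mathfrak z\oplus\mathfrak s$ let $g=h\oplus N^{-2}g_0|_{\mathfrak s}$. The horizontal space of $G\to G/S$ at $e$ is $\mathfrak z$, so the quotient metric on $G/S$ is $h$. Hence $\operatorname{diam}(G,g)\ge\sqrt m/2$, and $\lambda^\chi(g)=4\pi^2|An|^2$ for the character $\chi$ of $\Pi$ given by $n\in\mathcal F$. Now let $\pi\in\Pi$ be nontrivial on $S$, and let $(E_a)$ be a $g_0$-orthonormal basis of $\mathfrak s$. The operator $-\sum_a\pi(E_a)^2$ commutes with $\pi(G)$, because $g_0|_{\mathfrak s}$ is $\mathrm{Ad}(G)$-invariant. So it is a scalar $c_\pi\ge0$, and $c_\pi>0$, since $c_\pi=0$ would give $\pi(E_a)=0$ for all $a$ and $\pi$ would be trivial on $S$. A $g$-orthonormal basis consists of the $NE_a$ and vectors of $\mathfrak z$; the latter contribute nonnegative operators. So $\lambda^\pi(g)\ge N^2c_\pi$. Altogether $\min_\Pi\lambda^\pi(g)\to\infty$ as $N\to\infty$ while $\operatorname{diam}(G,g)\ge\sqrt m/2$. No constant $C$ exists for $\Pi$. $\blacksquare$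

## 9. Homogeneous spaces $G/K$ with varying $K$: proof of Theorem C

The scheme is the same, with ball systems coming from pseudo-distances on $G$. The new point is hypothesis (c) of Lemma 4: the subgroup $K$ moves at no cost, and we need to know that a dense $K$ is not merely a fine finite subgroup.

**Lemma 5.** Let $\Gamma$ be a compact connected Lie group with simple nonabelian Lie algebra, and $\Gamma_k$ closed subgroups with $\Gamma_k\to\Gamma$ in the Hausdorff sense. Then $\Gamma_k=\Gamma$ for $k$ large.

The circle shows that "nonabelian" is needed: the groups of $k$-th roots of unity converge to it.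

*Proof.* Otherwise pass to a subsequence with all $\Gamma_k\ne\Gamma$ of the same dimension $p$.

Suppose $p\ge1$. Pass to a subsequence for which $\operatorname{Lie}(\Gamma_k)\to V$ in the Grassmannian. Given $\gamma\in\Gamma$, choose $\gamma_k\in\Gamma_k$ with $\gamma_k\to\gamma$; then $\mathrm{Ad}(\gamma_k)\operatorname{Lie}(\Gamma_k)=\operatorname{Lie}(\Gamma_k)$ gives $\mathrm{Ad}(\gamma)V=V$. So $V$ is a nonzero ideal and equals $\operatorname{Lie}(\Gamma)$. Thus $p=\dim\Gamma$, $\Gamma_k$ is open and closed in the connected group $\Gamma$, and $\Gamma_k=\Gamma$, a contradiction.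

Suppose $p=0$, so the $\Gamma_k$ are finite. Embed $\Gamma\subset GL_N(\mathbb C)$. By Jordan's theorem on finite linear groups, $\Gamma_k=\bigcup_{i\le J}c_{i,k}A_k$ with $A_k$ an abelian subgroup and $J=J(N)$ (repeat cosets if there are fewer). Pass to a subsequence with $A_k\to A$ and $c_{i,k}\to c_i$. Then $A$ is a closed abelian subgroup and $\Gamma=\bigcup_{i\le J}c_iA$. A closed subgroup of finite index is open, so $A=\Gamma$ is abelian, a contradiction. $\square$

**Proof of Theorem C.** Suppose it fails. After rescaling there are closed subgroups $K_k$ and $G$-invariant metrics $\bar g_k$ on $G/K_k$ with diameter $1$ and $\lambda_1(G/K_k,\bar g_k)\to\infty$. Let $\mathfrak k_k=\operatorname{Lie}(K_k)$.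

**Step 1: ball systems on $G$.** Let $o=eK_k$, $d_k(x,y)=d_{\bar g_k}(xo,yo)$ and $B_k(r)=\{x:d_k(e,x)\le r\}$. The function $d_k$ is a continuous left-invariant pseudo-distance. Invariance gives $B_k(r)^{-1}=B_k(r)$ and $B_k(r)B_k(s)\subset B_k(r+s)$. If $d_{\bar g_k}(o,zo)\le r+s$, a minimal geodesic from $o$ to $zo$ contains a point $xo$ with $d_{\bar g_k}(o,xo)\le r$ and $d_{\bar g_k}(xo,zo)\le s$, so $z=x\cdot x^{-1}z\in B_k(r)B_k(s)$. And $B_k(1)=G$ because the diameter is $1$. So $B_k$ is the ball system of $d_k$. Pass to a subsequence with a limit group $H$.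

**Step 2: $H\ne G$ is impossible.** Lemma 2 applies, and the functions $F_k$ of (7) satisfy $|F_k(x)-F_k(x')|\le C\,d_k(x,x')$ and converge uniformly to $\delta$. Since $d_k(x\kappa,y)=d_k(x,y)$ for $\kappa\in K_k$, $F_k$ is right $K_k$-invariant and descends to a $C$-Lipschitz function on $G/K_k$. The Riemannian measure of $\bar g_k$ is invariant, hence a multiple of the push-forward of $\mu$. So $\lambda_1(G/K_k,\bar g_k)\le C^2/\operatorname{Var}_\mu(F_k)$ stays bounded, a contradiction. Hence $H=G$, and hypothesis (a) of Lemma 4 holds.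

**Step 3: metrics on $G$ for Lemma 4.** We lift $\bar g_k$ to $G$ and make $K_k$ very small. Let $\perp$ be taken for $g_0$, and define $g_k$ by the inner product on the orthogonal direct sum $\mathfrak k_k\oplus\mathfrak k_k^\perp$ given by $\bar g_k$ on $\mathfrak k_k^\perp\cong T_o(G/K_k)$ and by $\eta_k^2g_0$ on $\mathfrak k_k$. At $x\in G$ the kernel of the differential of $G\to G/K_k$ is the left translate of $\mathfrak k_k$, and the left translate of $\mathfrak k_k^\perp$ is mapped isometrically to $T_{xo}(G/K_k)$ by the $G$-invariance of $\bar g_k$. So $(G,g_k)\to(G/K_k,\bar g_k)$ is a Riemannian submersion. If the projection of $\mathfrak k_k$ to $\mathfrak s_j$ is nonzero, pick $X\in\mathfrak k_k$ with $X_j\ne0$; then $L_j(k)\ge|X_j|_0/(\eta_k|X|_0)$. So we can choose $\eta_k>0$ so small that $L_j(k)\ge k$ for every such $j$. A submersion does not increase distances, so $d_k(e,\exp tX)\le d_{g_k}(e,\exp tX)\le|t||X|_{g_k}$, which is hypothesis (b).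

**Step 4: hypothesis (c).** Suppose it fails: $L_j(k)\le L$ along a subsequence, for some $j$ and $L$. We show that $\mathrm{Ad}_j(K_k)$ must become dense. Let $B_k'(q)$ be the closed $g_k$-ball about $e$. If $x\in B_k(q)$, lift a minimal geodesic from $o$ to $xo$ horizontally, starting at $e$; it ends at some $b\in B_k'(q)$ with $bo=xo$. Hence $B_k(q)=B'_k(q)K_k$, the other inclusion being clear. Inequality (8) applies to $b\in B_k'(q)$, so for $\kappa\in K_k$
$$\|\mathrm{Ad}_j(b\kappa)-\mathrm{Ad}_j(\kappa)\|=\|\mathrm{Ad}_j(b)-1\|\le c_jqL .$$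
So $\mathrm{Ad}_j(B_k(q))$ lies within $c_jqL$ of $\mathrm{Ad}_j(K_k)$. By (a), $\mathrm{Ad}_j(B_k(q))\to\Gamma_j:=\mathrm{Ad}_j(G)$. As $q$ is arbitrary and $\mathrm{Ad}_j(K_k)\subset\Gamma_j$, we get $\mathrm{Ad}_j(K_k)\to\Gamma_j$ along the subsequence. The group $\Gamma_j$ is compact and connected with Lie algebra isomorphic to $\mathfrak s_j$. By Lemma 5, $\mathrm{Ad}_j(K_k)=\Gamma_j$ for $k$ large in the subsequence. Comparing Lie algebras, and since $\mathrm{ad}$ is injective on $\mathfrak s_j$, $\mathfrak k_k$ projects onto $\mathfrak s_j\ne0$. By the choice of $\eta_k$, $L_j(k)\ge k$, a contradiction for $k>L$. So (c) holds.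

Lemma 4 now gives, on a subsequence, a constant $C$ with $S\subset B_k(Cq)$ for each rational $q\in(0,1]$ and $k$ large.

**Step 5: the remaining torus.** The group $S$ acts isometrically on $G/K_k$ from the left. Since $S$ is normal, its orbits are $Sxo=xSo$, which are exactly the fibers of $G/K_k\to T_k:=G/(SK_k)$. The subgroup $SK_k$ is closed, and $T_k$ is the quotient of the torus $G/S$ by the image of $K_k$. So $T_k$ is a torus of dimension at most $\dim\mathfrak z$, possibly a point. Because the fibers are orbits of isometries, $T_k$ inherits a metric that makes $G/K_k\to T_k$ a Riemannian submersion, and this metric is invariant. Let $D_k=\operatorname{diam}T_k$. If $\dim T_k\ge1$, lifting functions and Lemma 1 give $\lambda_1(G/K_k,\bar g_k)\le\lambda_1(T_k)\le16\cdot5^{\dim\mathfrak z}/D_k^2$. So $D_k\to0$ (with $D_k=0$ whenever $T_k$ is a point).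

**Step 6: contradiction.** Let $x\in G$. The distance in $T_k$ between the images of $o$ and $xo$ is at most $D_k$, and it is realized from $o$ to the fiber through $xo$. So there is $b\in G$ with $d_k(e,b)\le D_k$ and $bSK_k=xSK_k$, that is, $x=bs\kappa$ with $s\in S$, $\kappa\in K_k$. Then
$$d_k(e,x)=d_k(e,bs)\le d_k(e,b)+d_k(e,s)\le D_k+Cq .$$
Choose a rational $q\in(0,1]$ with $Cq\le\frac14$. For $k$ large the right side is less than $1$ for all $x$, which contradicts that $(G/K_k,\bar g_k)$ has diameter $1$. $\blacksquare$
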